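# Uncountable discrete families of open sets in $\mathbb R$-factorizable groups

## 1. Groups with at most $\aleph_1$ basic neighborhoods of the identity

All topological groups are Hausdorff, hence Tychonoff: for every neighborhood $U$ of a point $x$ there is a continuous $f$ into $[0,1]$ with $f(x)=1$ and $f=0$ off $U$. The identity is $e$.

**Definition ($\mathbb R$-factorizable).** A topological group $G$ is $\mathbb R$-factorizable if for every continuous $f\colon G\to\mathbb R$ there are a second-countable topological group $L$, a continuous homomorphism $h\colon G\to L$ and a continuous $g\colon L\to\mathbb R$ with $f=g\circ h$.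

Second-countable groups qualify trivially ($h=\mathrm{id}$). A less trivial example is the compact group $\mathbb Z_2^{\kappa}$ for any cardinal $\kappa$. Given a continuous $f$ and $n\ge1$, cover the group by finitely many basic clopen boxes on which $f$ oscillates by less than $1/n$; these boxes depend on a finite set $S_n$ of coordinates. If $x,y$ agree on $S=\bigcup_nS_n$, then for each $n$ they lie in a common box, so $|f(x)-f(y)|<1/n$ for all $n$ and $f(x)=f(y)$. Hence $f=g\circ\mathrm{pr}_S$, and $g$ is continuous because $\mathrm{pr}_S$, a continuous map of a compact space onto a Hausdorff space, is a quotient map. Tkachenko's theorems give many more examples: every Lindelöf group, every totally bounded group, every subgroup of a Lindelöf $\Sigma$-group, and every dense subgroup of an arbitrary product of Lindelöf $\Sigma$-groups is $\mathbb R$-factorizable.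

**Definition (pseudo-$\aleph_1$-compact).** A family of sets in a space $X$ is discrete if every point of $X$ has a neighborhood meeting at most one member. The space $X$ is pseudo-$\aleph_1$-compact if every discrete family of open sets is at most countable. (Equivalently, every locally finite family of open sets is at most countable; we use the version with discrete families.)

In $\mathbb R$ the intervals $(2n,2n+1)$ form a discrete family; the intervals $(n,n+1)$ do not, since every neighborhood of $1$ meets two of them. A Lindelöf space is pseudo-$\aleph_1$-compact: cover it by open sets each meeting at most one member of the family and take a countable subcover. An uncountable discrete space is not pseudo-$\aleph_1$-compact.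

The problem comes from Evgenii Reznichenko and Ol'ga Sipacheva, "Weird $\mathbb R$-Factorizable Groups", arXiv:2506.18733 (2025): *is every $\mathbb R$-factorizable group pseudo-$\aleph_1$-compact?* The obvious candidate for a counterexample, an uncountable discrete group, is excluded at once by the next lemma. A group $G$ is **$\omega$-narrow** if for every neighborhood $U$ of $e$ there is a countable $C\subset G$ with $G=CU$; an uncountable discrete group fails this with $U=\{e\}$.

**Lemma 1.** Every $\mathbb R$-factorizable group is $\omega$-narrow.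

*Proof.* Let $U$ be a neighborhood of $e$. Take a continuous $f$ with $f(e)=1$ and $f=0$ off $U$, and factor $f=g\circ h$ with $h\colon G\to L$. The set $O=\{y\in L: g(y)>0\}$ is an open neighborhood of the identity of $L$, and $h^{-1}(O)=\{x:f(x)>0\}\subset U$. Let $W=W^{-1}$ be an open neighborhood of the identity of $L$ with $W^2\subset O$, and let $\{h(x_n):n<\omega\}$ be dense in $h(G)$, which is second-countable. For $x\in G$ the set $h(x)W$ contains some $h(x_n)$, so $h(x)\in h(x_n)W^{-1}=h(x_n)W\subset h(x_n)O$, that is, $x\in x_nh^{-1}(O)\subset x_nU$. So $G=\bigcup_nx_nU$. $\square$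

**Setup (S).** If $G$ is not pseudo-$\aleph_1$-compact, fix a discrete family $\{V_\alpha:\alpha<\omega_1\}$ of nonempty, pairwise disjoint open sets, points $x_\alpha\in V_\alpha$, and continuous $f_\alpha\colon G\to[0,1]$ with $f_\alpha(x_\alpha)=1$ and $f_\alpha=0$ off $V_\alpha$. For $A\subset\omega_1$ put $f_A=\sum_{\alpha\in A}f_\alpha$. This is continuous, because every point has a neighborhood on which at most one summand is not identically $0$. Note that $f_A(x_\alpha)=1$ if $\alpha\in A$ and $f_A(x_\alpha)=0$ otherwise.

So a failure of pseudo-$\aleph_1$-compactness produces $2^{\aleph_1}$ continuous functions $f_A$, and each must factor. Recall that the character of $G$ is the least size of a base at $e$.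

**Theorem 2.** Every $\mathbb R$-factorizable group of character $\le\aleph_1$ is pseudo-$\aleph_1$-compact.

*Proof.* Let $\{U_\xi:\xi<\omega_1\}$ be a base at $e$ (repetitions allowed), and suppose (S).

**Step 1: a factorization yields a countable modulus of continuity.** Let $f_A=g_A\circ h_A$ with $h_A\colon G\to L_A$, and let $(O_n)$ be a countable base at the identity of $L_A$. Pick $\xi_n$ with $U_{\xi_n}\subset h_A^{-1}(O_n)$ and $\delta<\omega_1$ above all $\xi_n$. Given $x\in G$, continuity of $g_A$ at $h_A(x)$ gives $n$ such that $|g_A(h_A(x)y)-g_A(h_A(x))|<1$ for all $y\in O_n$. Hence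
$$\text{for every }x\in G\text{ there is }\xi<\delta\text{ with }|f_A(xu)-f_A(x)|<1\text{ for all }u\in U_\xi.\tag{1}$$

**Step 2: we build one $A$ that violates (1) for every $\delta<\omega_1$.** In step $\delta$ of a recursion of length $\omega_1$ we decide membership in $A$ for countably many ordinals. At the beginning of step $\delta$ let $D\subset\omega_1$ be the countable set of ordinals already decided. We claim that there is $\alpha\notin D$ such that for every $\xi<\delta$ there is $\beta_\xi\notin D\cup\{\alpha\}$ with $x_{\beta_\xi}\in x_\alpha U_\xi$.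

Otherwise each $\alpha\notin D$ has some $\xi(\alpha)<\delta$ for which no such $\beta$ exists. Since $\delta$ is countable, some $\xi$ equals $\xi(\alpha)$ for all $\alpha$ in an uncountable $Y\subset\omega_1\setminus D$, and then $x_\alpha^{-1}x_\beta\notin U_\xi$ for distinct $\alpha,\beta\in Y$. Take an open $W=W^{-1}\ni e$ with $W^2\subset U_\xi$ and, by Lemma 1, a countable $C$ with $G=CW$. Two of the points $x_\alpha,x_\beta$ with $\alpha\ne\beta$ in $Y$ lie in one $cW$, so $x_\alpha^{-1}x_\beta\in W^{-1}W=W^2\subset U_\xi$, a contradiction.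

Decide $\alpha\in A$ and $\beta_\xi\notin A$ for all $\xi<\delta$. When all steps are done, put the undecided ordinals outside $A$.

**Step 3: contradiction.** For each $\delta$ and the $\alpha,\beta_\xi$ of step $\delta$, $f_A(x_\alpha)=1$ and $f_A(x_{\beta_\xi})=0$ with $x_\alpha^{-1}x_{\beta_\xi}\in U_\xi$ for all $\xi<\delta$. So (1) fails for $\delta$ at $x=x_\alpha$. By Step 1, $f_A$ does not factor. $\blacksquare$

What changes for arbitrary character? Step 1 turned a factorization into one countable ordinal $\delta$, and Step 2 had $\omega_1$ steps to defeat $\omega_1$ possible values of $\delta$. In general the modulus of $f_A$ is a decreasing sequence of open sets $N_k=h_A^{-1}(O_k)$. A priori there can be $2^{\aleph_1}$ different sequences, even after intersecting with the subgroup of size $\aleph_1$ generated by the $x_\alpha$, and a construction of $A$ in $\omega_1$ steps cannot list them.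

## 2. Predicting one bit from a countable past: the weak diamond

A sensible repair is to let step $\alpha$ look only at countable traces: the set $A\cap\alpha$ and the intersections of the $N_k$ with a countable set. For one given trace we could choose the bit "is $\alpha\in A$?" so as to ruin that trace. But at step $\alpha$ there can be $2^{\aleph_0}$ traces of sequences $(N_k)$, while we have a single bit to spend. What we need is a sequence of bits, chosen in advance, that hits the right value often *whatever* the traces turn out to be. The following theorem of Devlin and Shelah provides exactly that, and only needs $2^{\aleph_0}<2^{\aleph_1}$.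

We use ordinal arithmetic for coding. Here $\omega\xi$ is the ordinal product $\omega\cdot\xi$, and every ordinal is uniquely $\omega\xi+k$ with $k<\omega$. Let
$$D_0=\{\alpha<\omega_1:\alpha>0,\ \omega\alpha=\alpha\}.$$
Its least element is the ordinal power $\omega^\omega$. The map $\alpha\mapsto\omega\alpha$ is strictly increasing and continuous, so $D_0$ is closed; it is unbounded because for any $\alpha_0>0$ the sequence $\alpha_{n+1}=\omega\alpha_n\ge\alpha_n$ has a supremum $\alpha$ with $\omega\alpha=\sup_n\omega\alpha_n=\alpha$. So $D_0$ is club. If $\alpha\in D_0$ and $\xi<\alpha$, then $\omega\xi+k<\omega(\xi+1)\le\omega\alpha=\alpha$. For $s\in2^\alpha$ with $\alpha\in D_0\cup\{\omega_1\}$ define $s^{(k)}\in2^\alpha$ by $s^{(k)}(\xi)=s(\omega\xi+k)$. Think of $s$ as a table with rows $\xi<\alpha$ and columns $k<\omega$; then $s^{(k)}$ is column $k$, the columns can be prescribed arbitrarily, and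
$$(s\upharpoonright\alpha')^{(k)}=s^{(k)}\upharpoonright\alpha'\qquad(\alpha'\in D_0,\ \alpha'\le\alpha).\tag{2}$$

**Theorem 3 (Devlin–Shelah).** Let $2^{\aleph_0}<2^{\aleph_1}$ and $\Phi\colon2^{<\omega_1}\to2$. There is $g\in2^{\omega_1}$ such that for all $s\in2^{\omega_1}$ the set $\{\alpha:\Phi(s\upharpoonright\alpha)=g(\alpha)\}$ is stationary.

*Proof.* Suppose $\Phi$ is a counterexample. The plan is to show that then every $f\in2^{\omega_1}$ is determined by a countable piece of data, so that $2^{\aleph_1}\le2^{\aleph_0}$.

**Step 1: the failure of the theorem is a perfect decoder for bits.** For each $g$ there are $s$ and a club on which $\Phi(s\upharpoonright\alpha)\ne g(\alpha)$. Applying this to $1-g$ we get: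
$$\text{for every }g\in2^{\omega_1}\text{ there are }s\in2^{\omega_1}\text{ and a club }C\text{ with }\Phi(s\upharpoonright\alpha)=g(\alpha)\text{ for }\alpha\in C.\tag{3}$$

**Step 2: from bits to elements of $T=2^{<\omega_1}$.** We have $|T|=\aleph_1\cdot2^{\aleph_0}=2^{\aleph_0}$; fix an injection $c\colon T\to2^\omega$. Define $\Psi\colon T\to T$ by
$$\Psi(s)=c^{-1}\big((\Phi(s^{(k)}))_{k<\omega}\big)$$
if $s\in2^\alpha$ with $\alpha\in D_0$ and the sequence is in the range of $c$, and $\Psi(s)=\emptyset$ otherwise. Then:
$$\text{for every }\Gamma\colon\omega_1\to T\text{ there are }s\in2^{\omega_1}\text{ and a club }C\text{ with }\Gamma(\alpha)=\Psi(s\upharpoonright\alpha)\text{ for }\alpha\in C.\tag{4}$$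
Indeed, apply (3) to $g_k(\alpha)=c(\Gamma(\alpha))(k)$ to get $s_k,C_k$; let $s$ have columns $s^{(k)}=s_k$, and let $C=D_0\cap\bigcap_kC_k$. For $\alpha\in C$, by (2), $\Phi((s\upharpoonright\alpha)^{(k)})=\Phi(s_k\upharpoonright\alpha)=c(\Gamma(\alpha))(k)$ for all $k$.

**Step 3: each function predicts a bit of the future of the preceding one.** For $f\in2^{\omega_1}$ define $f_n\in2^{\omega_1}$ and clubs $D_n$ recursively (all choices fixed as functions of $f$). Let $f_0=f$, with $D_0$ as above. Given $f_n,D_n$, let
$$\gamma_n(\alpha)=\min(D_n\setminus(\alpha+1)),\qquad\Gamma_n(\alpha)=f_n\upharpoonright\gamma_n(\alpha),$$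
take $s_n,C_n$ by (4) for $\Gamma_n$, put $D_{n+1}=D_n\cap C_n$, and let $f_{n+1}$ be the function with columns $f_{n+1}^{(0)}=s_n$, $f_{n+1}^{(1)}=f_n$, $f_{n+1}^{(k)}=0$ for $k\ge2$. So column $0$ of $f_{n+1}$ below $\alpha$ tells us $f_n$ up to the next point of $D_n$, and column $1$ remembers $f_n$. Let $D=\bigcap_nD_n$, a club, and $\delta=\min D$.

**Step 4: the map $f\mapsto(\delta,(f_n\upharpoonright\delta)_n)$ is injective.** Let $f,f'$ have the same data; primes denote the objects obtained from $f'$. Let $(\delta_\zeta)_{\zeta<\omega_1}$ and $(\delta'_\zeta)_{\zeta<\omega_1}$ enumerate $D$ and $D'$ increasingly. We show by induction on $\zeta$ that $\delta_\zeta=\delta'_\zeta$ and $f_n\upharpoonright\delta_\zeta=f_n'\upharpoonright\delta_\zeta$ for all $n$. For $\zeta=0$ this is the assumption. At limits, $\delta_\zeta$ is the supremum of the earlier $\delta$'s because $D$ is closed, and the same holds for $D'$, so the statement is inherited.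

Let it hold for $\zeta$ and put $\alpha=\delta_\zeta$. Since $\alpha\in D\cap D'$, we have $\alpha\in C_n\cap C_n'\cap D_0$ for all $n$. Using (2) and $s_n=f_{n+1}^{(0)}$,
$$f_n\upharpoonright\gamma_n(\alpha)=\Gamma_n(\alpha)=\Psi\big((f_{n+1}\upharpoonright\alpha)^{(0)}\big)=\Psi\big((f'_{n+1}\upharpoonright\alpha)^{(0)}\big)=f'_n\upharpoonright\gamma_n'(\alpha).$$
Comparing domains, $\gamma_n:=\gamma_n(\alpha)=\gamma'_n(\alpha)$ for all $n$. The $D_n$ decrease, so $\gamma_n$ is nondecreasing in $n$; let $\gamma=\sup_n\gamma_n<\omega_1$. For $m\ge n$, $\gamma_m\in D_m\subset D_n$, and $D_n$ is closed, so $\gamma\in D_n$. This holds for every $n$, so $\gamma\in D$, and $\gamma>\alpha$. As $D\subset D_n$, $\min(D\setminus(\alpha+1))\ge\gamma_n$ for all $n$. Hence $\gamma=\delta_{\zeta+1}$, and in the same way $\gamma=\delta'_{\zeta+1}$.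

Finally, for $m\ge n$ the function $f_m\upharpoonright\gamma_m$ determines $f_n\upharpoonright\gamma_m$: take column $1$ exactly $m-n$ times, which is allowed by (2) since $\gamma_m\in D_0$. So $f_n\upharpoonright\gamma_m=f'_n\upharpoonright\gamma_m$ for all $m\ge n$, i.e. $f_n\upharpoonright\gamma=f_n'\upharpoonright\gamma$. This completes the induction. Since $D$ is unbounded, $f=f_0=f_0'=f'$.

**Step 5: count.** There are at most $\aleph_1\cdot(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ values $(\delta,(f_n\upharpoonright\delta)_n)$. So $2^{\aleph_1}\le2^{\aleph_0}$, a contradiction. $\square$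

## 3. No counterexample if $2^{\aleph_0}<2^{\aleph_1}$

**Theorem 4.** If $2^{\aleph_0}<2^{\aleph_1}$ (in particular under CH), every $\mathbb R$-factorizable group is pseudo-$\aleph_1$-compact.

The idea is this. Suppose $f_A$ factors through $h_A$ with neighborhoods $N_k$. Stand at $x_\alpha$ and move by elements $n\in N_k$. If $\alpha\in A$, then for some $k$ every bump of height more than $\frac12$ that we meet has its index in $A$. If $\alpha\notin A$, then in every $N_k$ we meet a high bump with index outside $A$. For most $\alpha$ all this can be seen using only indices $\beta<\alpha$ and countably many $n$. So the trace of $(A,(N_k))$ below $\alpha$ computes the bit "$\alpha\in A$", and Theorem 3 gives a set $A$ for which no such computation is possible.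

*Proof.* Let $G$ be $\mathbb R$-factorizable and not pseudo-$\aleph_1$-compact, and use (S). Fix factorizations $f_\beta=g_\beta\circ h_\beta$, $h_\beta\colon G\to L_\beta$. Let $G'$ be the subgroup generated by $\{x_\alpha:\alpha<\omega_1\}$. The $x_\alpha$ are distinct, so $|G'|=\aleph_1$; fix a bijection $\theta\colon\omega_1\to G'$.

**Step 1: we write the computation as a function $\Phi$.** For $\alpha\in D_0$ and $s\in2^\alpha$ put
$$A_s=\{\xi<\alpha:s(\omega\xi)=1\},\qquad N_{k,s}=\{\theta(\xi):\xi<\alpha,\ s(\omega\xi+1+k)=1\}.$$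
Let $\Phi(s)=1$ if and only if
$$\exists k\ \ \forall n\in N_{k,s}\ \ \forall\beta<\alpha:\quad f_\beta(x_\alpha n)>\tfrac12\ \Rightarrow\ \beta\in A_s.\tag{5}$$
Let $\Phi(s)=0$ otherwise, and also for $s\in2^\alpha$ with $\alpha\notin D_0$. Take $g$ from Theorem 3 for this $\Phi$ and put $A=\{\alpha:g(\alpha)=0\}$.

**Step 2: we code a factorization of $f_A$.** Let $f_A=g_A\circ h_A$ with $h_A\colon G\to L_A$, let $(O_k)$ be a decreasing open base at the identity of $L_A$ with $O_{k+1}O_{k+1}\subset O_k$, and let $N_k=h_A^{-1}(O_k)$. Define $s\in2^{\omega_1}$ by $s(\omega\xi)=1\iff\xi\in A$ and $s(\omega\xi+1+k)=1\iff\theta(\xi)\in N_k$.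

**Step 3: a club of good $\alpha$.** There is a club $C$ of $\alpha$ such that:

1. $\alpha\in D_0$, so that $A_{s\upharpoonright\alpha}=A\cap\alpha$ and $N_{k,s\upharpoonright\alpha}=N_k\cap\theta[\alpha]$;
2. $\{h_A(x_\beta):\beta<\alpha\}$ is dense in $\{h_A(x_\gamma):\gamma<\omega_1\}$;
3. for each $\beta<\alpha$, $(h_A,h_\beta)(\theta[\alpha])$ is dense in $(h_A,h_\beta)(G')\subset L_A\times L_\beta$.

Indeed, subspaces of second-countable spaces are separable. So item 2 holds for all sufficiently large $\alpha$, and for each $\beta$ there is $\delta_\beta<\omega_1$ such that the density in item 3 holds for all $\alpha\ge\delta_\beta$. The set of $\alpha$ with $\delta_\beta\le\alpha$ for all $\beta<\alpha$ is club: it is clearly closed, and iterating $\alpha\mapsto\max(\alpha+1,\sup_{\beta<\alpha}\delta_\beta)$ countably many times produces arbitrarily large members.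

**Step 4: near $x_\alpha$ there are high bumps with small index.** *Claim: if $\alpha\in C$, then for every $k$ there are $n\in N_k\cap\theta[\alpha]$ and $\beta<\alpha$ with $f_\beta(x_\alpha n)>\frac12$.*

By item 2 there is $\beta<\alpha$ with $h_A(x_\beta)\in h_A(x_\alpha)O_{k+1}$. Put $y=x_\alpha^{-1}x_\beta$; then $y\in N_{k+1}\cap G'$. The set of $(u,v)\in L_A\times L_\beta$ with $u\in h_A(y)O_{k+1}$ and $g_\beta(h_\beta(x_\alpha)v)>\frac12$ is open and contains $(h_A(y),h_\beta(y))$, because $g_\beta(h_\beta(x_\alpha y))=f_\beta(x_\beta)=1$. By item 3 it contains $(h_A(n),h_\beta(n))$ for some $n\in\theta[\alpha]$. Then $h_A(n)\in h_A(y)O_{k+1}\subset O_{k+1}O_{k+1}\subset O_k$, so $n\in N_k$, and $f_\beta(x_\alpha n)>\frac12$. This proves the claim. (The correction from $y$ to $n$ is needed because $y$ involves $x_\alpha$ and need not be in $\theta[\alpha]$.)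

**Step 5: $\Phi(s\upharpoonright\alpha)$ computes membership in $A$ for $\alpha\in C$.** By continuity of $g_A$ at $h_A(x_\alpha)$ there is $k_0$ with $|f_A(x_\alpha n)-f_A(x_\alpha)|<\frac12$ for $n\in N_{k_0}$. If $f_\beta(x_\alpha n)>\frac12$, then $x_\alpha n\in V_\beta$, so $f_A(x_\alpha n)=f_\beta(x_\alpha n)>\frac12$ if $\beta\in A$, and $f_A(x_\alpha n)=0$ if $\beta\notin A$.

* If $\alpha\in A$, then $f_A(x_\alpha)=1$, so $f_A(x_\alpha n)>\frac12$ for $n\in N_{k_0}$, and for these $n$ the inequality $f_\beta(x_\alpha n)>\frac12$ implies $\beta\in A$. Thus $k_0$ witnesses (5) and $\Phi(s\upharpoonright\alpha)=1$.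
* If $\alpha\notin A$, then $f_A(x_\alpha)=0$. Given $k$, Step 4 for $\max(k,k_0)$ gives $n\in N_k\cap N_{k_0}\cap\theta[\alpha]$ and $\beta<\alpha$ with $f_\beta(x_\alpha n)>\frac12$. Since $f_A(x_\alpha n)<\frac12$, $\beta\notin A$. So no $k$ witnesses (5) and $\Phi(s\upharpoonright\alpha)=0$.

**Step 6: contradiction.** For all $\alpha\in C$, $\Phi(s\upharpoonright\alpha)=1$ exactly when $\alpha\in A$, i.e. exactly when $g(\alpha)=0$. So $\Phi(s\upharpoonright\alpha)\ne g(\alpha)$ on a club, contrary to the choice of $g$. $\blacksquare$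

## 4. Products with a group that is not pseudo-$\aleph_1$-compact

Before looking for a counterexample, we record another restriction on it that holds in ZFC.

**Theorem 5.** If $G\times K$ is $\mathbb R$-factorizable and $G$ is not pseudo-$\aleph_1$-compact, then $K$ is hereditarily separable and hereditarily Lindelöf. In particular, if $G\times G$ is $\mathbb R$-factorizable, then $G$ is pseudo-$\aleph_1$-compact.

*Proof.* Suppose (S) for $G$.

**Step 1: a separated sequence in $K$.** Suppose $K$ is not hereditarily Lindelöf. Some $Y\subset K$ is covered by a family of open sets with no countable subcover; recursively choose $y_\alpha\in Y$ outside the sets $W_\beta$, $\beta<\alpha$, and a member $W_\alpha\ni y_\alpha$ of the family. Then $y_\beta\notin W_\alpha$ for all $\beta>\alpha$ (first case). Suppose instead that $K$ is not hereditarily separable. Some $Y\subset K$ is not separable; recursively choose $y_\alpha\in Y\setminus\overline{\{y_\beta:\beta<\alpha\}}$ and an open $W_\alpha\ni y_\alpha$ missing all $y_\beta$, $\beta<\alpha$ (second case). Here $\alpha$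 runs through $\omega_1$.

**Step 2: a function on the product.** Take continuous $g_\alpha\colon K\to[0,1]$ with $g_\alpha(y_\alpha)=1$ and $g_\alpha=0$ off $W_\alpha$. The function $F(x,y)=\sum_\alpha f_\alpha(x)g_\alpha(y)$ is continuous on $G\times K$, since each $x$ has a neighborhood on which at most one $f_\alpha$ is not identically $0$. Moreover $F(x_\alpha,y_\beta)=g_\alpha(y_\beta)$.

**Step 3: $F$ does not factor.** Let $F=\varphi\circ h$ with $h$ a continuous homomorphism to a second-countable group $L$. Put $s_\alpha=h(x_\alpha,e)$ and $t_\alpha=h(e,y_\alpha)$, so $h(x_\alpha,y_\beta)=s_\alpha t_\beta$. We find $\alpha$ and $\beta_n$ with $t_{\beta_n}\to t_\alpha$ and all $\beta_n>\alpha$ (first case), respectively all $\beta_n<\alpha$ (second case). In the first case take $\alpha$ such that every neighborhood of $t_\alpha$ contains $t_\beta$ for uncountably many $\beta$; all but countably many $\alpha$ have this property, because each of the countably many basic open sets that contain $t_\beta$ for only countably many $\beta$ rules out only countably many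 indices. In the second case take $\alpha$ such that $\{t_\beta:\beta<\alpha\}$ is dense in $\{t_\beta:\beta<\omega_1\}$. In both cases
$$0=F(x_\alpha,y_{\beta_n})=\varphi(s_\alpha t_{\beta_n})\to\varphi(s_\alpha t_\alpha)=F(x_\alpha,y_\alpha)=1,$$
a contradiction.

**Step 4: the square.** Let $G\times G$ be $\mathbb R$-factorizable and $G$ not pseudo-$\aleph_1$-compact. With $K=G$ we get that $G$ is hereditarily Lindelöf. But the points $x_\alpha\in V_\alpha$ form an uncountable discrete subspace, which is not Lindelöf, a contradiction. $\blacksquare$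

## 5. Reduction to a family of homomorphisms on $B(\omega_1)$

By Theorem 4 a counterexample can only exist if $2^{\aleph_0}=2^{\aleph_1}$, and by Theorem 2 it must have character at least $\aleph_2$. We now show that one can exist.

For a set $X$, $B(X)=[X]^{<\omega}$ is the Boolean group of finite subsets of $X$ under symmetric difference, written $+$, with zero $0=\emptyset$. It is a $\mathbb Z_2$-vector space with basis $X$ (identify $x$ with $\{x\}$), and $B(Y)\subset B(X)$ for $Y\subset X$. For instance $\{0,1\}+\{1,2\}=\{0,2\}$. "Linear" means $\mathbb Z_2$-linear.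

**Theorem 6.** Over any ground model of ZFC $+\,2^{\aleph_1}=\aleph_2$ there is a ccc forcing extension containing an $\mathbb R$-factorizable group $G$ that is not pseudo-$\aleph_1$-compact. Moreover, $G$ is Boolean, $|G|=\aleph_1$, $w(G)\le\aleph_2$, the topology has a base at $0$ of subgroups of countable index, every open $U\subset G$ is the preimage of an open set under a continuous homomorphism to a second-countable group (so $G$ is perfectly normal), and $G$ has a partition into $\aleph_1$ nonempty clopen sets.

**Corollary 7.** If ZFC is consistent, then ZFC proves neither "every $\mathbb R$-factorizable group is pseudo-$\aleph_1$-compact" nor its negation. The group of Theorem 6 has character and weight exactly $\aleph_2$, the least possible value for a counterexample.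

*Proof.* The consistency of ZFC implies that of ZFC $+$ GCH. In a model of CH the statement holds by Theorem 4. Starting from a model of $2^{\aleph_1}=\aleph_2$, Theorem 6 gives a model where it fails. By Theorem 2 a counterexample has character at least $\aleph_2$, hence weight at least $\aleph_2$; and the group of Theorem 6 has $\chi(G)\le w(G)\le\aleph_2$. $\square$

The next proposition isolates what must be forced. Throughout, $H$ is a fixed countable $\mathbb Z_2$-vector space of infinite dimension with the discrete topology.

**Proposition 8.** Let $G=B(\omega_1)$, let $(h_j)_{j\in I}$ be homomorphisms $G\to H$, put $N_J=\bigcap_{j\in J}\ker h_j$ for finite $J\subset I$ ($N_\emptyset=G$), and let $q\colon G\to\omega_1$. Assume: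

* (P1) for every $g\ne0$ in $G$ there is $j\in I$ with $h_j(g)\ne0$;
* (P2) $q(\{\alpha\})=\alpha$ for all $\alpha<\omega_1$, and for every $g\in G$ there is $j\in I$ such that $q$ is constant on $g+\ker h_j$;
* (P3) if $U\subset G$ and every $u\in U$ has a finite $J\subset I$ with $u+N_J\subset U$, then there are $j_k\in I$ $(k<\omega)$ such that for every $u\in U$ there is $k$ with $u+\ker h_{j_k}\subset U$.

Then $G$ with the group topology having the subgroups $N_J$ as a base at $0$ is $\mathbb R$-factorizable and not pseudo-$\aleph_1$-compact, has $w(G)\le\aleph_1\cdot|I|$, and has all properties listed in Theorem 6 other than the bound $w(G)\le\aleph_2$.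

*Proof.* **Step 1: the topology.** The family of subgroups $N_J$ is closed under finite intersections, so it is a base at $0$ of a group topology on the abelian group $G$, which is Hausdorff by (P1). Each $N_J$ has countable index, as $G/N_J$ embeds in $H^J$. The cosets of the $N_J$ form a base of size at most $\aleph_1\cdot|I|$. Each $h_j$ is continuous, since its kernel is open.

**Step 2: the clopen partition.** By (P2), $q$ is continuous into the discrete space $\omega_1$, and $q(\{\alpha\})=\alpha$. So $\{q^{-1}(\alpha):\alpha<\omega_1\}$ is a partition of $G$ into $\aleph_1$ nonempty clopen sets. It is an uncountable discrete family of open sets: each point has a neighborhood, its own cell, that meets one member. So $G$ is not pseudo-$\aleph_1$-compact.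

**Step 3: open sets.** Let $U$ be open and $(j_k)$ as in (P3). The map $h=(h_{j_k})_k\colon G\to H^\omega$ is a continuous homomorphism into a second-countable metrizable group. For $u\in U$ and $k$ with $u+\ker h_{j_k}\subset U$, the set $\{y\in H^\omega:y_k=h_{j_k}(u)\}$ is open and its preimage is $u+\ker h_{j_k}\subset U$. So $U$ is the preimage of the union of these open sets. As open sets in metrizable spaces are cozero sets, every open set in $G$ is a cozero set, i.e. every closed set is a zero set, and $G$ is perfectly normal.

**Step 4: $\mathbb R$-factorizability.** Let $f\colon G\to\mathbb R$ be continuous. For each open interval $\mathcal I$ with rational endpoints take $(j_{\mathcal I,k})_k$ as in (P3) for $U_{\mathcal I}=f^{-1}(\mathcal I)$. Let $h=(h_{j_{\mathcal I,k}})_{\mathcal I,k}$, a continuous homomorphism to a countable power of $H$, and let $L=h(G)$, a second-countable group. If $h(x)=h(y)$ and $f(x)\in\mathcal I$, then for a suitable $k$ we have $y\in x+\ker h_{j_{\mathcal I,k}}\subset U_{\mathcal I}$, so $f(y)\in\mathcal I$. As this holds for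 all $\mathcal I$, $f(x)=f(y)$. Thus $f=\varphi\circ h$ with $\varphi\colon L\to\mathbb R$, and $\varphi^{-1}(\mathcal I)=h(U_{\mathcal I})$. This set is open in $L$: if $u\in U_{\mathcal I}$ and $u+\ker h_{j_{\mathcal I,k}}\subset U_{\mathcal I}$, then every $y=h(x)\in L$ whose $(\mathcal I,k)$-coordinate equals $h_{j_{\mathcal I,k}}(u)$ has $x\in u+\ker h_{j_{\mathcal I,k}}\subset U_{\mathcal I}$, so $y\in h(U_{\mathcal I})$. So $\varphi$ is continuous. $\square$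

Conditions (P2) and (P3) pull in opposite directions. By (P2) all sets $q^{-1}(A)$, $A\subset\omega_1$, are open, so (P3) must provide countably many homomorphisms for each of these $2^{\aleph_1}$ sets. We add them one open set at a time, by forcing.

## 6. The iteration and its determined conditions

We use these standard facts. A ccc forcing preserves cardinals, and a name for an element of the ground model has only countably many possible values. In a finite-support iteration of $(\dot Q_\gamma)$ with initial segments $P_\beta$, a condition $p\in P_\beta$ has finite support and satisfies $p\upharpoonright\gamma\Vdash p(\gamma)\in\dot Q_\gamma$ for each $\gamma<\beta$; $p'\le p$ means $p'\upharpoonright\gamma\Vdash p'(\gamma)\le p(\gamma)$ for all $\gamma$; and an extension of $p\upharpoonright\gamma$ in $P_\gamma$ can be completed by the remaining coordinates of $p$ to an extension of $p$. The $\Delta$-system lemma: among uncountably many indexed finite sets there are uncountably many whose pairwise intersections all equal one fixed set, the root.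

**Definition (fresh extension).** Given a linear map $h$ from a subspace $B$ of a finite Boolean group $B'$ into $H$, a fresh extension of $h$ to $B'$ sends a basis of a complement of $B$ to vectors that are linearly independent modulo the range of $h$. It has the same kernel as $h$. For finite $F\subset F'$ and $h\colon B(F)\to H$ we use the complement spanned by $F'\setminus F$. Fresh extensions exist since $H$ has infinite dimension. For example, the zero map on $B(\{0\})$ extends freshly to $B(\{0,1\})$ by sending $1$ to any nonzero vector; the kernel is still $\{\emptyset,\{0\}\}$.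

Let $M$ be the ground model, $M\models2^{\aleph_1}=\aleph_2$, and $G=B(\omega_1)$. Let $P_{\omega_2}$ be a finite-support iteration of $(\dot Q_\gamma)_{\gamma<\omega_2}$ as follows. Stage $0$ adds homomorphisms $h_g\colon G\to H$ $(g\in G)$ together with $q$; stage $\eta>0$ adds $h_{\eta,k}\colon G\to H$ $(k<\omega)$. The available indices before stage $\beta$ are
$$\mathrm{Ind}_\beta=G\cup\{(\eta,k):0<\eta<\beta,\ k<\omega\}\qquad(1\le\beta\le\omega_2),$$
and $N_J=\bigcap_{j\in J}\ker h_j$ for finite $J\subset\mathrm{Ind}_\beta$.

**Definition ($Q_0$).** Conditions are $(F,q,(h_g)_{g\in B(F)})$ with $F\subset\omega_1$ finite, $q\colon B(F)\to\omega_1$, and $h_g\colon B(F)\to H$ linear, such that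

* (q1) $q(\{\alpha\})=\alpha$ for $\alpha\in F$; $q(\emptyset)=0$; $q(z)\le\max z$ for $z\ne\emptyset$;
* (q2) if $g,z\in B(F)$ and $h_g(g+z)=0$, then $q(z)=q(g)$.

Stronger conditions extend $F$ and all functions.

So (q2) promises that $q$ is constant on $g+\ker h_g$. Example: let $F=\{\alpha\}$. Then $q$ is determined by (q1). If $h_\emptyset(\{\alpha\})=0$ or $h_{\{\alpha\}}(\{\alpha\})=0$, then (q2), with $g,z$ the two elements of $B(F)$ in the appropriate order, gives $\alpha=q(\{\alpha\})=q(\emptyset)=0$. So for $\alpha>0$ both homomorphisms must be injective on $B(F)$; for $\alpha=0$ there is no restriction.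

**Definition ($Q_\gamma$, $0<\gamma<\omega_2$).** Bookkeeping supplies $P_\gamma$-names $\dot U_\gamma,\dot J_\gamma$ forced to satisfy $\dot U_\gamma\subset G$, $\dot J_\gamma\colon\dot U_\gamma\to[\mathrm{Ind}_\gamma]^{<\omega}$ and $u+N_{\dot J_\gamma(u)}\subset\dot U_\gamma$ for $u\in\dot U_\gamma$. Conditions are $(F,K,(h_k)_{k\in K},(A_k)_{k\in K})$ with $F\subset\omega_1$ and $K\subset\omega$ finite, $h_k\colon B(F)\to H$ linear, $A_k\subset B(F)$, and
$$\bar A_k:=A_k+\ker h_k\subset U_\gamma.\tag{6}$$
In a stronger condition $F,K$ grow, and for old $k$ the $h_k$ are extended and the $A_k$ grow.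

So $(h_k,A_k)$ promises $u+\ker h_k\subset U_\gamma$ for $u\in A_k$. The elements of $Q_\gamma$ are finite objects of $M$, but the set $Q_\gamma$ lives in the extension by $P_\gamma$. The largest elements of all $Q_\gamma$ are those with $F=\emptyset$ (and $K=\emptyset$).

Lemmas 9 and 11 below hold for every iteration of this form, whatever the bookkeeping. By Lemma 9 for $P_\gamma$ the $h_j$ $(j\in\mathrm{Ind}_\gamma)$ are total on $G$ in the extension by $P_\gamma$, so that the requirement on $\dot U_\gamma,\dot J_\gamma$ makes sense.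

**Definition (determined conditions).** $D_\beta$ is the set of $p\in P_\beta$ with $0\in\mathrm{supp}(p)$ for which there is a single finite $F_p\subset\omega_1$ such that all coordinates are (names of) concrete finite objects,
$$p(0)=(F_p,q_p,(h_g^p)_{g\in B(F_p)}),\qquad p(\gamma)=(F_p,K_\gamma^p,(h_{\gamma,k}^p),(A^p_{\gamma,k}))\quad(0<\gamma\in\mathrm{supp}(p)),$$
and such that for $0<\gamma\in\mathrm{supp}(p)$, $k\in K_\gamma^p$, $u\in\bar A^p_{\gamma,k}$ there is $J^p_\gamma(u)\subset\mathrm{dom}(p\upharpoonright\gamma)$ with $p\upharpoonright\gamma\Vdash\dot J_\gamma(u)=J^p_\gamma(u)$. Here, for $1\le\gamma\le\beta$,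
$$\mathrm{dom}(p\upharpoonright\gamma)=B(F_p)\cup\{(\eta,k):0<\eta\in\mathrm{supp}(p)\cap\gamma,\ k\in K^p_\eta\},\qquad\mathrm{dom}(p)=\mathrm{dom}(p\upharpoonright\beta).$$

Thus a determined condition sees every homomorphism that is responsible for the membership in $U_\gamma$ of the elements $u$ it has promised. If $p\in D_\beta$ and $j\in\mathrm{dom}(p)$, then $p$ decides $h_j\upharpoonright B(F_p)=h_j^p$.

**Lemma 9.** Let $1\le\beta\le\omega_2$. For $p\in P_\beta$, finite $F_0\subset\omega_1$ and finite $X_0\subset\mathrm{Ind}_\beta$ there is $p'\le p$ in $D_\beta$ with $F_0\subset F_{p'}$ and $X_0\subset\mathrm{dom}(p')$.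

*Proof.* Induction on $\beta$.

**Case $\beta=1$.** Let $p(0)=(F,q,(h_g))$ and $F'=F\cup F_0\cup\bigcup X_0$. Extend the old $h_g$ freshly to $B(F')$, and let $h_g$ be injective on $B(F')$ for $g\in B(F')\setminus B(F)$. Put $q(\{\alpha\})=\alpha$ for $\alpha\in F'\setminus F$ and $q=0$ on the other new elements. (q1) is clear. For (q2) let $h_g(g+z)=0$. If $g\in B(F)$, then $g+z$ is in the kernel of the old $h_g$, so $z\in B(F)$ and the old (q2) applies. If $g$ is new, then $z=g$.

**Case $\beta$ limit.** Since $\mathrm{supp}(p)$ and $X_0$ are finite, there is $\gamma$ with $1\le\gamma<\beta$, $p\in P_\gamma$ and $X_0\subset\mathrm{Ind}_\gamma$. Use the induction hypothesis for $\gamma$ and $D_\gamma\subset D_\beta$.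

**Case $\beta=\gamma+1$, $\gamma\ge1$.** Extend $p\upharpoonright\gamma$ to decide $p(\gamma)=(F,K,(h_k),(A_k))$ (with $F=K=\emptyset$ if $\gamma\notin\mathrm{supp}(p)$). Add to $K$ the $k$ with $(\gamma,k)\in X_0$; for new $k$ put $h_k=0$, $A_k=\emptyset$, so that $\bar A_k=\emptyset$. Extend further to decide $\dot J_\gamma(u)=J(u)$ for the finitely many $u\in\bigcup_k\bar A_k$, which are forced to be in $\dot U_\gamma$. By the induction hypothesis there is $p_2\in D_\gamma$ below this with $F_{p_2}\supset F\cup F_0$ and $\mathrm{dom}(p_2)\supset(X_0\cap\mathrm{Ind}_\gamma)\cup\bigcup_uJ(u)$. Extend the $h_k$ freshly to $B(F_{p_2})$; kernels and the sets $\bar A_k$ do not change, so (6) is still forced. The result together with $p_2$ is $p'$. $\square$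

## 7. Amalgamating two conditions: stage $0$, and the obstruction at later stages

We need that $P_{\omega_2}$ is ccc. First we set up coordinates.

**Definition (normalized family).** A family $(F_i)_{i<\omega_1}$ of finite subsets of $\omega_1$ is normalized with root $R$ if $F_i\cap F_j=R$ for $i\ne j$, all $|F_i\setminus R|$ equal one number $d$, and, elementwise, $R<F_i\setminus R$ for all $i$ and $F_i<F_j\setminus R$ for $i<j$.

Every family of finite sets indexed by $\omega_1$ has an uncountable subfamily that is normalized after reindexing by $\omega_1$. The $\Delta$-system lemma and a countable partition give the root and $d$. The sets $F_i\setminus R$ are disjoint, so each countable ordinal bounds from below all but countably many of them, and we can choose indices recursively.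

Fix $F^*=R\sqcup\{*_1,\dots,*_d\}$ and bijections $e_i\colon F_i\to F^*$ that are the identity on $R$ and increasing on $F_i\setminus R$ (with $*_1<\dots<*_d$); extend them linearly to $e_i\colon B(F_i)\to B(F^*)$. Let $E=B(F^*\setminus R)$, and for $b\in E$ put $b^{(i)}=e_i^{-1}(b)$. For finite $a\subset\omega_1$ put $F_a=\bigcup_{i\in a}F_i$. Each $z\in B(F_a)$ is uniquely
$$z=z_R+\sum_{i\in a}b_i^{(i)},\qquad z_R\in B(R),\ b_i\in E .$$
The $b_i$ are the components of $z$; write $\mathrm{comp}_a(z)=(b_i)_{i\in a}\in E^a$ and $\sigma(b)=\sum_ib_i\in E$ for $b\in E^a$. Let $\pi$ be the linear map to $B(F^*)$ with $\pi\upharpoonright F_i=e_i$ for all $i$, so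
$$\pi(z)=z_R+\sigma(\mathrm{comp}_a(z)).\tag{7}$$
Let $\pi_t=e_t^{-1}\circ\pi$; it maps to $B(F_t)$ and is the identity on $B(F_t)$. Example: if $R=\emptyset$ and $d=1$, then $E=\{0,*_1\}$, the element $z\in B(F_a)$ is a set of some of the points of $F_a$, and $\pi(z)$ records the parity of their number.

**Lemma 10.** $Q_0$ is ccc.

*Proof.* Let $p_i=(F_i,q_{p_i},(h_g^{p_i}))\in Q_0$ for $i<\omega_1$. We may assume that $(F_i)$ is normalized with root $R$. We may also assume that $q:=q_{p_i}\upharpoonright B(R)$ does not depend on $i$, since (q1) allows only countably many possibilities, and that for $g\in B(R)$ we have $h_g^{p_i}=h_g^*\circ e_i$ with $h_g^*\colon B(F^*)\to H$ not depending on $i$. We amalgamate $p_0$ and $p_1$. Let $F_r=F_0\cup F_1$, and for $t\in\{0,1\}$ let $\varepsilon_t\colon B(F_r)\to H$ be linear with kernel $B(F_t)$ and with range meeting trivially the finite group generated by the ranges of the $h_g^{p_t}$. Put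

* $h_g^r=h_g^{p_t}\circ\pi_t+\varepsilon_t$ for $g\in B(F_t)\setminus B(R)$; this extends $h_g^{p_t}$ and has the same kernel, since $h_g^r(z)=0$ forces $\varepsilon_t(z)=0$ (so $z\in B(F_t)$) and $h_g^{p_t}(z)=0$;
* $h_g^r=h_g^*\circ\pi$ for $g\in B(R)$; this extends $h_g^{p_0}$ and $h_g^{p_1}$;
* $h^r_g$ injective for the other $g\in B(F_r)$;
* $q^r=q_{p_i}$ on $B(F_i)$; for $z\in B(F_r)$ outside $B(F_0)\cup B(F_1)$ let $q^r(z)=q(g)$ if there is $g\in B(R)$ with $h^*_g(\pi(z)+g)=0$, and $q^r(z)=0$ otherwise.

The last value does not depend on $g$: if $g,g'$ qualify, then $\pi_0(z)\in B(F_0)$ satisfies $h^{p_0}_g(\pi_0(z)+g)=0=h^{p_0}_{g'}(\pi_0(z)+g')$, so $q(g)=q_{p_0}(\pi_0(z))=q(g')$ by (q2). (q1): elements of $B(F_i)$ are inherited, and other $z$ contain an element of some $F_i\setminus R$, so $q^r(z)\in\{0\}\cup\{q(g):g\in B(R)\}$ is at most $\max z$. (q2): let $h^r_g(g+z)=0$. For $g\in B(R)$ this says $h_g^*(\pi(z)+g)=0$; if $z\in B(F_i)$, then $h_g^{p_i}(z+g)=0$ and (q2) for $p_i$ applies; for other $z$ use the definition of $q^r$. For $g\in B(F_t)\setminus B(R)$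 we have $g+z\in\ker h_g^{p_t}$, and (q2) for $p_t$ applies. For other $g$, $z=g$. So $r\in Q_0$ extends $p_0$ and $p_1$. $\square$

**Where two conditions are not enough.** Now let $p_0,p_1\in D_\beta$ share a stage $\gamma>0$ of their supports, with the same $K$, with $h_{\gamma,k}^{p_i}=h^*\circ e_i$ and with $e_i[A^{p_i}_{\gamma,k}]=A^*$; let $\bar A^*=A^*+\ker h^*$. A common extension $r$ has no freedom on $B(F_0\cup F_1)$: by linearity $h^r_{\gamma,k}=h^*\circ\pi$ there. Let
$$z=z_R+b^{(0)}+c^{(1)}\quad\text{with}\quad\pi(z)=z_R+b+c\in\bar A^*.$$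
Writing $\pi(z)=a+w$ with $a\in A^*$ and $h^*(w)=0$, we have $e_0^{-1}(a)\in A^{r}_{\gamma,k}$ and $h^r_{\gamma,k}(z+e_0^{-1}(a))=h^*(w)=0$, so (6) requires that $r\upharpoonright\gamma$ force $z\in\dot U_\gamma$. What does $p_0$ tell us? The element $v_0=\pi_0(z)$ is in $\bar A^{p_0}_{\gamma,k}$, so $v_0+N_{J(v_0)}\subset U_\gamma$, where $J(v_0)=J^{p_0}_\gamma(v_0)$. This gives $z\in U_\gamma$ provided all $h_j$, $j\in J(v_0)$, kill
$$z+v_0=b^{(0)}+c^{(1)}+(b+c)^{(0)}=c^{(0)}+c^{(1)}.$$
But suppose $c=\{*_1\}$, and the index $j=c^{(0)}\in G$ belongs to $J(v_0)$; nothing in the definitions excludes this. Then $h_j(c^{(0)}+c^{(1)})=0$ and (q2) give $q(c^{(1)})=q(c^{(0)})$ for two different singletons, contradicting (q1). In the same way, if $b=\{*_2\}$ and $b^{(1)}\in J(v_1)$, where $v_1=\pi_1(z)$ and $J(v_1)=J^{p_1}_\gamma(v_1)$, the information in $p_1$ cannot be used, since $z+v_1=b^{(0)}+b^{(1)}$.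

**A third condition.** Suppose $b,c\ne0$ and $b\ne c$. Bring in another condition $p_t$ of the same family. Now $v=\pi_t(z)=z_R+(b+c)^{(t)}\in\bar A^{p_t}_{\gamma,k}$, and
$$z+v=\kappa:=b^{(0)}+c^{(1)}+(b+c)^{(t)}.$$
We need all $h_j$, $j\in\mathrm{dom}(p_t\upharpoonright\gamma)$, to kill the one vector $\kappa$. Those with $j\in B(R)$ do so automatically, as $\pi(\kappa)=0$. For the indices that belong to $p_t$ alone we enlarge the kernels by $\kappa$. Then (q2) asks for $q^r(v'+\kappa)=q_{p_t}(v')$ for certain $v'\in B(F_t)$, and this is harmless: $v'+\kappa$ has two nonzero components outside $t$, so it lies in no $B(F_i)$ and its $q$-value is still free. Finally, $r$ has to extend only $p_t\upharpoonright\gamma$, not $p_t$. So $F_t$ is not added to the region where $h^r_{\gamma,k}$ is dictated, and no new elements $z$ appear at stage $\gamma$.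

At smaller common stages $p_t$ does count, so there we have more than two conditions and need further helpers. We therefore treat the common stages $\gamma_1<\dots<\gamma_m$ from the top down, and the helpers for $\gamma_l$ are used only below $\gamma_l$. For one common stage the number of pairs $(b,c)$ with $b,c\ne0$, $b\ne c$ is $(2^d-1)(2^d-2)$: none for $d=1$, six for $d=2$.

## 8. The countable chain condition

**Lemma 11.** $P_\beta$ is ccc for every $1\le\beta\le\omega_2$.

*Proof.* Induction on $\beta$; assume that $P_\gamma$ is ccc for $1\le\gamma<\beta$. By Lemma 9 an uncountable antichain could be refined to one inside $D_\beta$, so it suffices to find, given $p_i\in D_\beta$ $(i<\omega_1)$, two indices $i\ne j$ with $p_i,p_j$ compatible. Write $F_i=F_{p_i}$ and $S_i=\mathrm{supp}(p_i)\setminus\{0\}$.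

**Step 1: thinning out, to make the $p_i$ copies of each other on the common part.** Passing to an uncountable subfamily and reindexing, assume that $(F_i)$ is normalized with root $R$ and that $(S_i)$ is a $\Delta$-system with root $\Sigma=\{\gamma_1<\dots<\gamma_m\}$ ($m=0$ is allowed). We use the notation $F^*,d,e_i,E,b^{(i)},F_a,\mathrm{comp}_a,\sigma,\pi,\pi_t$ of Section 7. Further we may assume the following.

* (a) $q_{p_i}\upharpoonright B(R)=:q$ does not depend on $i$ (countably many possibilities by (q1)); for $g\in B(R)$, $h_g^{p_i}=h_g^*\circ e_i$ with $h_g^*$ independent of $i$.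
* (b) For $\gamma\in\Sigma$: $K_\gamma^{p_i}=K_\gamma$, $h^{p_i}_{\gamma,k}=h^*_{\gamma,k}\circ e_i$ and $e_i[A^{p_i}_{\gamma,k}]=A^*_{\gamma,k}$, with $K_\gamma,h^*_{\gamma,k},A^*_{\gamma,k}$ independent of $i$. Put $\bar A^*_{\gamma,k}=A^*_{\gamma,k}+\ker h^*_{\gamma,k}$; then $e_i[\bar A^{p_i}_{\gamma,k}]=\bar A^*_{\gamma,k}$.
* (c) For $\gamma\in\Sigma$, $k\in K_\gamma$ and $u\in\bar A^*_{\gamma,k}\cap B(R)$ (so $u\in\bar A^{p_i}_{\gamma,k}$ for all $i$), $J_\gamma^{p_i}(u)=J_\gamma(u)$ does not depend on $i$.

Item (c) is possible since $P_\gamma$ is ccc, so $\dot J_\gamma(u)$ has only countably many possible values. As $J_\gamma(u)\subset\mathrm{dom}(p_i\upharpoonright\gamma)$ for all $i$, and as $B(F_i)\cap B(F_j)=B(R)$ and $S_i\cap S_j=\Sigma$ for $i\ne j$,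
$$J_\gamma(u)\subset B(R)\cup\{(\eta,k):\eta\in\Sigma\cap\gamma,\ k\in K_\eta\}.\tag{8}$$
Indices in $B(R)\cup\{(\eta,k):\eta\in\Sigma,\ k\in K_\eta\}$ are called *root* indices. An index in $\mathrm{dom}(p_t)$ that is not a root index is *private to $t$*; by the $\Delta$-system property this $t$ is unique.

**Step 2: choosing the helper conditions and their vectors $\kappa_t$.** We define finite sets $a_m\subset a_{m-1}\subset\dots\subset a_0\subset\omega$ and $\kappa_t$ for $t\in a_0$. Let $n_m=2$, $n_{l-1}=n_l+|E|^{n_l}$, fix $N\ge n_0$ in $\omega$, and put $a_m=\{N,N+1\}$ and $\kappa_t=0$ for $t\in a_m$. Given $a_l$ ($l\ge1$) with $|a_l|\le n_l$ and $\kappa_t\in B(F_{a_l})$ for $t\in a_l$, call $b\in E^{a_l}$ *covered* if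

1. $b$ has at most one nonzero component, or
2. $\sigma(b)=0$, or
3. for some $t\in a_l$ with $\kappa_t\ne0$, $b+\mathrm{comp}_{a_l}(\kappa_t)$ vanishes off the coordinate $t$.

For each uncovered $b\in E^{a_l}$ choose a new index $t_b<\min a_l$ (distinct for distinct $b$), and put
$$\kappa_{t_b}=\sum_{i\in a_l}b_i^{(i)}+\sigma(b)^{(t_b)}.\tag{9}$$
Let $a_{l-1}=a_l\cup\{t_b:b\text{ uncovered}\}$. Then $|a_{l-1}|\le n_{l-1}$ and $\kappa_t\in B(F_{a_{l-1}})$ for $t\in a_{l-1}$. At most $n_0\le N$ indices are used in total, so, always taking the largest unused integers below $\min a_l$, we stay inside $\omega$. By (7) and (9), $\pi(\kappa_t)=\sigma(b)+\sigma(b)=0$ for $t=t_b$, so $\pi(\kappa_t)=0$ for all $t\in a_0$. Also $\kappa_t\ne0$ for $t\in a_0\setminus a_m$, since an uncovered $b$ has at least two nonzero components.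

Let $\lambda(t)=\gamma_l$ for $t\in a_{l-1}\setminus a_l$ and $\lambda(t)=\beta$ for $t\in a_m$. The condition $r$ to be built will extend $p_t\upharpoonright\lambda(t)$. As the $a_l$ decrease while the $\gamma_l$ increase with $l$,
$$\gamma_l<\lambda(t)\iff t\in a_l\quad(t\in a_0),\qquad\kappa_t\in B(F_{a_{l-1}})\ \text{ if }\lambda(t)=\gamma_l.\tag{10}$$

**Step 3: the sets on which $q$ will be prescribed do not collide.** *For $t\in a_0\setminus a_m$, the set $B(F_t)+\kappa_t$ is disjoint from $\bigcup_{i\in a_0}B(F_i)$; for distinct $t,t'\in a_0\setminus a_m$, $B(F_t)+\kappa_t$ and $B(F_{t'})+\kappa_{t'}$ are disjoint.*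

Let $t=t_b\in a_{l-1}\setminus a_l$. An element of $B(F_t)+\kappa_t$ has on $a_l\not\ni t$ the components $b$, at least two of which are nonzero because clause 1 fails. Elements of $B(F_i)$ have at most one nonzero component. This proves the first statement.

For the second, let also $t'=t_{b'}\in a_{l'-1}\setminus a_{l'}$ with $l'\le l$, and let $z$ be in both sets. If $l'=l$, then the components of $z$ on $a_l$ form both $b$ and $b'$, so $b=b'$ and $t=t'$. If $l'<l$, then $t\in a_{l-1}\subset a_{l'}$ and $z\in B(F_t)+\kappa_t\subset B(F_{a_{l'}})$. So $\mathrm{comp}_{a_{l'}}(z)$ differs from $\mathrm{comp}_{a_{l'}}(\kappa_t)$ at most at $t$. But the components on $a_{l'}$ of $z\in B(F_{t'})+\kappa_{t'}$ form $b'$, because $t'\notin a_{l'}$. So $b'$ is covered by clause 3 (with $\kappa_t\ne0$), a contradiction.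

**Step 4: the definition of $r$.** Let $F_r=F_{a_0}$. For $t\in a_0$ choose a linear $\varepsilon_t\colon B(F_r)\to H$ with kernel exactly $B(F_t)+\{0,\kappa_t\}$ and with range meeting trivially the finite group generated by the ranges of all $h_j^{p_t}$, $j\in\mathrm{dom}(p_t)$; it exists since $H$ is infinite-dimensional. The support of $r$ is $\{0\}\cup\bigcup_{i\in a_0}(S_i\cap\lambda(i))$. Put $r(0)=(F_r,q^r,(h^r_g))$ and $r(\gamma)=(F_r,K_\gamma^r,(h^r_{\gamma,k}),(A^r_{\gamma,k}))$, as follows.

*Private homomorphisms.* For $j\in\mathrm{dom}(p_t\upharpoonright\lambda(t))$ private to $t\in a_0$: $h_j^r=h_j^{p_t}\circ\pi_t+\varepsilon_t$. It extends $h_j^{p_t}$. If $h_j^r(z)=0$, then $h_j^{p_t}(\pi_t(z))=\varepsilon_t(z)$, and by the choice of the range both are $0$. So $z=v$ or $z=v+\kappa_t$ with $v\in B(F_t)$, and $\pi_t(z)=v$ because $\pi_t(\kappa_t)=0$; hence $h_j^{p_t}(v)=0$. The converse is clear, so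
$$\ker h_j^r=\ker h_j^{p_t}+\{0,\kappa_t\}.\tag{11}$$

*Other homomorphisms of stage $0$.* For $g\in B(R)$: $h^r_g=h^*_g\circ\pi$. For $g\in B(F_r)\setminus\bigcup_{i\in a_0}B(F_i)$: $h_g^r$ is injective.

*Common stages.* For $\gamma_l\in\Sigma$: $K^r_{\gamma_l}=K_{\gamma_l}$, and for $k\in K_{\gamma_l}$ let $h^r_{\gamma_l,k}=h^*_{\gamma_l,k}\circ\pi$ on $B(F_{a_l})$, extended freshly to $B(F_r)$. So
$$\ker h^r_{\gamma_l,k}=\{z\in B(F_{a_l}):h^*_{\gamma_l,k}(\pi(z))=0\}.\tag{12}$$
Put $A^r_{\gamma_l,k}=\bigcup_{i\in a_l}A^{p_i}_{\gamma_l,k}$. By (10), the $i\in a_0$ with $\gamma_l\in S_i\cap\lambda(i)$ are exactly those in $a_l$.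

*Private stages.* For $\gamma\in(S_t\setminus\Sigma)\cap\lambda(t)$, where $t$ is unique: $K^r_\gamma=K^{p_t}_\gamma$ and $A^r_{\gamma,k}=A^{p_t}_{\gamma,k}$; the $h^r_{\gamma,k}$ are private homomorphisms, defined above.

*The function $q^r$.* Let $q^r=q_{p_i}$ on $B(F_i)$ for $i\in a_0$; let $q^r(v+\kappa_t)=q_{p_t}(v)$ for $t\in a_0\setminus a_m$, $v\in B(F_t)$; for every other $z\in B(F_r)$ let $q^r(z)=q(g)$ if there is $g\in B(R)$ with $h^*_g(\pi(z)+g)=0$, and $q^r(z)=0$ if there is no such $g$. The first two clauses are consistent by (a) and Step 3. For the last, if $g,g'\in B(R)$ both qualify for $z$, take any $i\in a_0$; the element $\pi_i(z)\in B(F_i)$ satisfies $h_g^{p_i}(\pi_i(z)+g)=0=h_{g'}^{p_i}(\pi_i(z)+g')$, so $q(g)=q_{p_i}(\pi_i(z))=q(g')$ by (q2) for $p_i$.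

**Step 5: which homomorphisms kill which vectors.**

* (V1) If $z\in B(F_{a_l})$ and $\pi(z)=0$, then $h_j^r(z)=0$ for $j\in B(R)$ and for $j=(\gamma_{l'},k)$ with $l'\le l$, $k\in K_{\gamma_{l'}}$. This is clear from the definitions, as $a_l\subset a_{l'}$. (For $l=0$ only $j\in B(R)$ occurs.)
* (V2) For $t\in a_0$ and every $j\in\mathrm{dom}(p_t\upharpoonright\lambda(t))$, $h_j^r(\kappa_t)=0$. For $t\in a_m$, $\kappa_t=0$. Let $\lambda(t)=\gamma_l$. If $j$ is private, this is (11). If $j$ is a root index, then $j\in B(R)$ or $j=(\gamma_{l'},k)$ with $l'\le l-1$, and (V1) applies, since $\kappa_t\in B(F_{a_{l-1}})$ by (10) and $\pi(\kappa_t)=0$.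

**Step 6: $r(0)\in Q_0$.** *(q1).* Singletons, $\emptyset$ and all elements of the $B(F_i)$ are inherited. If $z=v+\kappa_t$ with $t=t_b\in a_{l-1}\setminus a_l$, $v\in B(F_t)$, then $z$ contains an element of $F_i\setminus R$ for some $i\in a_l$, and $i>t$; so $\max z>\max F_t$ by normalization and $q^r(z)=q_{p_t}(v)\le\max z$. Any other $z\notin\bigcup_iB(F_i)$ contains an element of some $F_i\setminus R$, and $q^r(z)$ is $0$ or $q(g)$ with $g\in B(R)$; in the latter case $q(g)\le\max g\le\max R<\max z$, or $g=\emptyset$ and $q(g)=0$.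

*(q2).* Let $h_g^r(g+z)=0$.

*Case $g\in B(R)$.* Then $h_g^*(\pi(z)+g)=0$. If $z\in B(F_i)$, then $h_g^{p_i}(z+g)=0$, so $q_{p_i}(z)=q(g)$ by (q2) for $p_i$. If $z=v+\kappa_t$ with $v\in B(F_t)$, then $\pi(z)=\pi(v)$, so $h_g^{p_t}(v+g)=0$ and $q^r(z)=q_{p_t}(v)=q(g)$. For other $z$ this is the definition of $q^r(z)$.

*Case $g\in B(F_t)\setminus B(R)$, $t\in a_0$.* This $g$ is private to $t$ and in $\mathrm{dom}(p_t\upharpoonright\lambda(t))$. By (11), $z=g+w$ or $z=g+w+\kappa_t$ with $w\in\ker h_g^{p_t}\subset B(F_t)$. In both cases $q^r(z)=q_{p_t}(g+w)=q_{p_t}(g)$, by the definition of $q^r$ and (q2) for $p_t$.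

*Other $g$.* Then $h_g^r$ is injective and $z=g$.

**Step 7: $r\in P_\beta$ and $r\le p_i\upharpoonright\lambda(i)$ for $i\in a_0$.** We show by induction on $\gamma\in[1,\beta]$ that $r\upharpoonright\gamma\in P_\gamma$ and $r\upharpoonright\gamma\le p_i\upharpoonright\min(\gamma,\lambda(i))$ for all $i\in a_0$.

For $\gamma=1$, $r(0)\in Q_0$ by Step 6, and $r(0)\le p_i(0)$ since all functions of $p_i(0)$ are extended. Limit $\gamma$ is clear. For the step from $\gamma$ to $\gamma+1$ only $0<\gamma\in\mathrm{supp}(r)$ needs attention, since for $\gamma\notin\mathrm{supp}(r)$ no $i$ has $\gamma\in S_i\cap\lambda(i)$. For every $i\in a_0$ with $\gamma\in S_i\cap\lambda(i)$, the coordinate $r(\gamma)$ has $F_r\supset F_i$, the same $K$, functions extending those of $p_i(\gamma)$, and $A^r_{\gamma,k}\supset A^{p_i}_{\gamma,k}$ (for $\gamma=\gamma_l$ this uses $i\in a_l$). So it remains to show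
$$r\upharpoonright\gamma\Vdash A^r_{\gamma,k}+\ker h^r_{\gamma,k}\subset\dot U_\gamma.\tag{13}$$
We use that $r\upharpoonright\gamma$ forces $h_j$ to extend $h_j^r$ for every index $j$ occurring in $r\upharpoonright\gamma$, in particular for $j\in\mathrm{dom}(p_t\upharpoonright\gamma)$ whenever $\gamma\le\lambda(t)$.

*Private stage: $\gamma\in S_t\setminus\Sigma$, $\gamma<\lambda(t)$.* By (11), the set in (13) is $\bar A^{p_t}_{\gamma,k}\cup(\bar A^{p_t}_{\gamma,k}+\kappa_t)$. Let $u\in\bar A^{p_t}_{\gamma,k}$. By the induction hypothesis $r\upharpoonright\gamma\le p_t\upharpoonright\gamma$, so $r\upharpoonright\gamma$ forces $u\in\dot U_\gamma$ and $\dot J_\gamma(u)=J_\gamma^{p_t}(u)\subset\mathrm{dom}(p_t\upharpoonright\gamma)$. By (V2) it forces $\kappa_t\in N_{\dot J_\gamma(u)}$, hence $u+\kappa_t\in\dot U_\gamma$.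

*Common stage: $\gamma=\gamma_l$.* Let $z\in A^r_{\gamma_l,k}+\ker h^r_{\gamma_l,k}$. By (12) and $A^r_{\gamma_l,k}=\bigcup_{i\in a_l}A^{p_i}_{\gamma_l,k}$, we have $z\in B(F_{a_l})$ and $\pi(z)\in\bar A^*_{\gamma_l,k}$. Let $b=\mathrm{comp}_{a_l}(z)$, so $\pi(z)=z_R+\sigma(b)$. The three ways of being covered, and being uncovered, give four cases.

1. *$b$ has at most one nonzero component.* Then $z\in B(F_i)$ for some $i\in a_l$ and $e_i(z)=\pi(z)$, so $z\in\bar A^{p_i}_{\gamma_l,k}$ by (b). Since $r\upharpoonright\gamma_l\le p_i\upharpoonright\gamma_l$, $z\in\dot U_{\gamma_l}$ is forced.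
2. *$\sigma(b)=0$.* Put $u=\pi(z)=z_R\in\bar A^*_{\gamma_l,k}\cap B(R)$. As $r\upharpoonright\gamma_l\le p_N\upharpoonright\gamma_l$, it is forced that $u\in\dot U_{\gamma_l}$ and $\dot J_{\gamma_l}(u)=J_{\gamma_l}(u)$, which by (8) consists of indices from $B(R)$ or of the form $(\gamma_{l'},k')$ with $l'<l$. Since $z+u\in B(F_{a_l})$ and $\pi(z+u)=0$, (V1) gives that $z+u\in N_{\dot J_{\gamma_l}(u)}$ is forced. So $z\in\dot U_{\gamma_l}$ is forced.
3. *For some $t\in a_l$ with $\kappa_t\ne0$, $b+\mathrm{comp}_{a_l}(\kappa_t)$ vanishes off $t$.* Then $v:=z+\kappa_t\in B(F_t)$ and $e_t(v)=\pi(v)=\pi(z)$, so $v\in\bar A^{p_t}_{\gamma_l,k}$. Since $\gamma_l<\lambda(t)$, $r\upharpoonright\gamma_l\le p_t\upharpoonright\gamma_l$ forces $v\in\dot U_{\gamma_l}$ and $\dot J_{\gamma_l}(v)=J^{p_t}_{\gamma_l}(v)\subset\mathrm{dom}(p_t\upharpoonright\gamma_l)$. By (V2), $\kappa_t\in N_{\dot J_{\gamma_l}(v)}$ is forced, so $z=v+\kappa_t\in\dot U_{\gamma_l}$ is forced.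
4. *$b$ is uncovered.* Let $t=t_b$; then $\lambda(t)=\gamma_l$ and $r\upharpoonright\gamma_l\le p_t\upharpoonright\gamma_l$. By (9), $v:=z+\kappa_t=z_R+\sigma(b)^{(t)}\in B(F_t)$ and $e_t(v)=\pi(z)$, so $v\in\bar A^{p_t}_{\gamma_l,k}$. As in case 3, $r\upharpoonright\gamma_l$ forces $v\in\dot U_{\gamma_l}$ and $\dot J_{\gamma_l}(v)\subset\mathrm{dom}(p_t\upharpoonright\gamma_l)=\mathrm{dom}(p_t\upharpoonright\lambda(t))$, and (V2) yields that $z\in\dot U_{\gamma_l}$ is forced.

This proves (13) and completes the induction. Since $\lambda=\beta$ on $a_m=\{N,N+1\}$, the condition $r\in P_\beta$ extends $p_N$ and $p_{N+1}$. So $P_\beta$ is ccc. $\square$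

## 9. Bookkeeping all open sets in $\omega_2$ stages; proof of Theorem 6

**Step 1: we define the bookkeeping.** For $1\le\gamma<\omega_2$ the elements of $D_\gamma$ are given by finite data from sets of size $\le\aleph_1$, so $|D_\gamma|\le\aleph_1$, and $D_\gamma$ is dense in $P_\gamma$ by Lemma 9. A pair $(U,J)$ with $U\subset G$, $J\colon U\to[\mathrm{Ind}_\gamma]^{<\omega}$ is coded by the graph of $J$, a subset of a set of size $\aleph_1$. As $P_\gamma$ is ccc, the number of nice names for such pairs, with antichains in $D_\gamma$, is at most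
$$(\aleph_1^{\aleph_0})^{\aleph_1}=2^{\aleph_1}=\aleph_2 .$$
Fix a map $\omega_2\setminus\{0\}\to\omega_2\times\omega_2$, $\gamma'\mapsto(\gamma,\xi)$, with $\gamma\le\gamma'$, that is onto. (Take a map onto $\omega_2\times\omega_2$ each of whose fibers is unbounded, and change its value at $\gamma'$ to $(0,0)$ whenever the first coordinate exceeds $\gamma'$.) Let stage $\gamma'$ treat the $\xi$-th nice name of stage $\gamma$ if $\gamma\ge1$, replaced by $(\emptyset,\emptyset)$ whenever it is not a pair as above or $u+N_{J(u)}\subset U$ fails for some $u\in U$; for $\gamma=0$ it treats $(\emptyset,\emptyset)$. Thus every such name, for every $\gamma\in[1,\omega_2)$, is treated at some stage $\gamma'\ge\gamma$, $\gamma'>0$.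

**Step 2: every relevant pair in the final model is treated.** Let $\mathcal G$ be $P_{\omega_2}$-generic over $M$ and $\mathcal G_\gamma=\mathcal G\cap P_\gamma$. Let $(U,J)\in M[\mathcal G]$ with $U\subset G$ and $J\colon U\to[\mathrm{Ind}_{\omega_2}]^{<\omega}$ such that $u+N_{J(u)}\subset U$ for all $u\in U$. By Lemma 11, for each of the $\aleph_1$ many $u\in G$ there is a countable maximal antichain of conditions, with finite supports, deciding whether $u\in U$ and the value $J(u)$; so there are countably many possible values. Hence there is $\gamma\in[1,\omega_2)$ that bounds all these supports and with all possible values contained in $\mathrm{Ind}_\gamma$. Then $(U,J)\in M[\mathcal G_\gamma]$ and $J\colon U\to[\mathrm{Ind}_\gamma]^{<\omega}$, so $(U,J)$ has a nice name of stage $\gamma$. The condition "$u+N_{J(u)}\subset U$ for all $u\in U$" has the same meaning in $M[\mathcal G_{\gamma'}]$, $\gamma'\ge\gamma$, and in $M[\mathcal G]$, since $N_{J(u)}$ is computed from the $h_j$, $j\in\mathrm{Ind}_\gamma$. So $(U,J)=(U_{\gamma'},J_{\gamma'})$ for some stage $\gamma'>0$.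

**Step 3: we verify the hypotheses of Proposition 8 in $M[\mathcal G]$.** The forcing is ccc by Lemma 11, so $\omega_1$ and $\omega_2$ are preserved. By Lemma 9 the generic filter yields total linear maps $h_j\colon G\to H$ for $j\in I:=\mathrm{Ind}_{\omega_2}$ and $q\colon G\to\omega_1$. We have $|I|=\aleph_2$.

*(P1).* Let $g\ne0$. Given a condition, the case $\beta=1$ in the proof of Lemma 9, with $F_0$ containing $g$ and one new point, extends its coordinate $0$ so that $g\in B(F')$ and some new $g'$ gets $h_{g'}$ injective on $B(F')$. Such conditions are dense, and they force $h_{g'}(g)\ne0$.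

*(P2).* By (q1), $q(\{\alpha\})=\alpha$. By (q2), applied in a condition of the generic filter with $g,z\in B(F)$, $h_g(g+z)=0$ implies $q(z)=q(g)$; so $q$ is constant on $g+\ker h_g$.

*(P3).* Let $U\subset G$ be such that every $u\in U$ has a finite $J(u)\subset I$ with $u+N_{J(u)}\subset U$. By Step 2, $U=U_\gamma$ for some stage $\gamma>0$. Take the indices $(\gamma,k)$, $k<\omega$. Let $u\in U$. We claim that $u\in A_k$ for some condition in the generic filter on $Q_\gamma$ and some $k$; by genericity over $M[\mathcal G_\gamma]$ it is enough to extend a given condition of $Q_\gamma$ to one with this property. First enlarge its $F$ so that $u\in B(F)$, extending the $h_k$ freshly, which leaves the sets $\bar A_k$ unchanged. Then add a new $k$ with $h_k$ injective on $B(F)$ and $A_k=\{u\}$; now $\bar A_k=\{u\}\subset U_\gamma$. This proves the claim; fix such a $k$. If $n\in\ker h_{\gamma,k}$, then some condition in the generic filter has $u\in A_k$ and $n\in B(F)$ (take a common extension of a condition with the former property and one with the latter; the latter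 are dense by fresh extension). In it $h_k(n)=0$, so $u+n\in\bar A_k\subset U$. Hence $u+\ker h_{\gamma,k}\subset U$, as (P3) requires.

**Step 4: conclusion.** By Proposition 8, the Boolean group $G=B(\omega_1)$ with the topology given by the subgroups $N_J$, $J\in[\mathrm{Ind}_{\omega_2}]^{<\omega}$, is $\mathbb R$-factorizable and not pseudo-$\aleph_1$-compact. It has size $\aleph_1$ and weight at most $\aleph_1\cdot\aleph_2=\aleph_2$, a base at $0$ of subgroups of countable index, and a partition into $\aleph_1$ nonempty clopen sets. Each of its open sets is the preimage of an open set under a continuous homomorphism to a second-countable group, so $G$ is perfectly normal. This proves Theorem 6. $\blacksquare$
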